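# Three anticommuting self-adjoint unitaries and a lifting problem

## 1. One self-adjoint unitary: lifting by functional calculus

Let $\mathcal A$ be a unital $C^*$-algebra and $\mathcal I\subseteq\mathcal A$ a closed two-sided ideal. Take a self-adjoint contraction $X\in\mathcal A/\mathcal I$. Can we lift it to a self-adjoint contraction in $\mathcal A$? Yes: take any lift, replace it by its real part $Y$, and apply $f(t)=\max(-1,\min(1,t))$. Functional calculus commutes with $*$-homomorphisms, so $f(Y)$ is a self-adjoint contraction whose image is $f(X)=X$.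

This is the first case of the problem of these notes. Recall that an operator system $\mathcal T$ is a self-adjoint subspace, containing the unit, of a unital $C^*$-algebra. Each $M_n(\mathcal T)$ inherits a cone $M_n(\mathcal T)^+$ of positive elements. A linear map is completely positive (CP) if it preserves all these cones, and UCP if it is also unital.

**Definition (lifting property).** $\mathcal T$ has the lifting property if, for every unital $C^*$-algebra $\mathcal A$ and every closed two-sided ideal $\mathcal I$, every UCP map $\mathcal T\to\mathcal A/\mathcal I$ lifts to a UCP map $\mathcal T\to\mathcal A$.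

**Definition ($\mathcal S_d$).** For $d\in\{1,2,\dots\}\cup\{\infty\}$ let $F^{[d]}=(F_1,\dots,F_d)$ be the universal tuple of anticommuting self-adjoint unitaries: $F_j=F_j^*$, $F_j^2=1$, $F_jF_k=-F_kF_j$ for $j\ne k$. Let $\mathcal S_d$ be the linear span of $1$ and the $F_j$ in $C^*(F^{[d]})$. We write $\mathcal S=\mathcal S_3$.

Such tuples exist: $\sigma_3\otimes\cdots\otimes\sigma_3\otimes\sigma_1\otimes1\otimes1\otimes\cdots$, with $\sigma_1$ in place $j$, where
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad \sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad \sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.$$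
By universality, every choice of signs gives an automorphism $F_j\mapsto\pm F_j$ of $C^*(F^{[d]})$; we call these the sign-change automorphisms. They show that $1,F_1,F_2,\dots$ are linearly independent: if $b_0+\sum b_jF_j=0$, flip the sign of a single $F_j$ and subtract to get $2b_jF_j=0$, so $b_j=0$ for every $j$, and then $b_0=0$.

The algebra for $d=1$ is $\mathbb C^2$ with $F_1=(1,-1)$. For $d=2$, products span a space of dimension at most $4$, and $\sigma_1,\sigma_2$ generate $M_2$, so $C^*(F^{[2]})=M_2$ with $F_j=\sigma_j$. For $d=3$ the dimension is at most $8$, and $\sigma_j\oplus(-\sigma_j)$ satisfy the relations. Since $\sigma_1\sigma_2\sigma_3=i$, the product of the three is $i\oplus(-i)$, so they generate both summands, and $C^*(F^{[3]})=M_2\oplus M_2$.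

**Proposition 1.** $\mathcal S_1$ has the lifting property.

*Proof.* Let $\varphi:\mathcal S_1\to\mathcal A/\mathcal I$ be UCP. Since $\pm F_1\le 1$, $X=\varphi(F_1)$ is a self-adjoint contraction. Lift it to a self-adjoint contraction $\hat X$, and put $\psi(a,b)=a\,\frac{1+\hat X}2+b\,\frac{1-\hat X}2$. A positive element of $M_n(\mathbb C^2)$ is a pair of positive matrices $(P,Q)$, and it goes to $P\otimes\frac{1+\hat X}2+Q\otimes\frac{1-\hat X}2\ge0$. So $\psi$ is UCP, and it lifts $\varphi$. $\square$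

What changes for larger $d$? A UCP map on $\mathcal S_1$ is described by one inequality, $-1\le X\le 1$. A UCP map on $\mathcal S_d$ is a tuple $(X_1,\dots,X_d)$ subject to inequalities with matrix coefficients of every size. We lift the $X_j$ and must repair infinitely many inequalities at once.

## 2. Two anticommuting unitaries and polygons in the disc

For $d=2$ we show that finitely many inequalities are almost enough.

**Definition (free spectrahedron).** $\mathcal D_{F^{[d]}}$ is the set of $d$-tuples $X$ of self-adjoint $n\times n$ matrices, $n\ge1$, with $\sum_jF_j\otimes X_j\preceq1$. For $d<\infty$ and a tuple $s$ of self-adjoint $k\times k$ matrices put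
$$W(s)=\bigcup_n\{(\psi(s_1),\dots,\psi(s_d)):\ \psi:M_k\to M_n\ \text{UCP}\}.$$

Applying $\mathrm{id}\otimes\psi$ to the inequality $\sum F_j\otimes s_j\preceq1$, we see that $s\in\mathcal D_{F^{[d]}}$ implies $W(s)\subseteq\mathcal D_{F^{[d]}}$. Conversely, $s\in W(s)$.

**Example.** Let $d=1$ and $s_1=\mathrm{diag}(1,-1)$. Here $\mathcal D_{F^{[1]}}$ is the set of self-adjoint contractions. For such an $X$, the UCP map $\psi(x)=x_{11}\frac{1+X}2+x_{22}\frac{1-X}2$ sends $s_1$ to $X$. So $W(s)=\mathcal D_{F^{[1]}}$.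

Recall that an ideal $\mathcal I$ of $\mathcal A$ has an approximate unit $0\le e_\lambda\le1$ that is quasicentral: $\|e_\lambda a-ae_\lambda\|\to0$ for all $a\in\mathcal A$. Approximating by polynomials, we get the same for $f(e_\lambda)$ with $f$ continuous on $[0,1]$. Also, for $y\in\mathcal I$,
$$\|y(1-e_\lambda)^{1/2}\|^2=\|y(1-e_\lambda)y^*\|\to0. \tag{1}$$

**Lemma 2 (Arveson).** For a finite-dimensional operator system $\mathcal T$, the set of liftable UCP maps $\mathcal T\to\mathcal A/\mathcal I$ is norm closed.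

*Proof.* **Step 1: move a lift of a nearby map close to a given lift.** Let $\psi,\psi'$ be UCP lifts of $\varphi,\varphi'$. Put
$$\psi''=(1-e_\lambda)^{1/2}\psi'(\cdot)(1-e_\lambda)^{1/2}+e_\lambda^{1/2}\psi(\cdot)e_\lambda^{1/2}.$$
It is CP, unital because $(1-e_\lambda)+e_\lambda=1$, and a lift of $\varphi'$ because $e_\lambda^{1/2}$ and $(1-e_\lambda)^{1/2}-1$ lie in $\mathcal I$. For fixed $x$,
$$\psi(x)-\psi''(x)=\Big[\psi(x)-(1-e_\lambda)^{1/2}\psi(x)(1-e_\lambda)^{1/2}-e_\lambda^{1/2}\psi(x)e_\lambda^{1/2}\Big]+(1-e_\lambda)^{1/2}(\psi-\psi')(x)(1-e_\lambda)^{1/2}.$$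
The bracket tends to $0$ by quasicentrality. For the last term, write $(\psi-\psi')(x)=z_0+y$ with $y\in\mathcal I$ and $\|z_0\|\le\|(\varphi-\varphi')(x)\|+\delta$. The $y$-part tends to $0$ by (1). So the $\limsup$ of the norm of the last term is at most $\|(\varphi-\varphi')(x)\|$.

**Step 2: pass to the limit.** Let liftable $\varphi_n\to\varphi$. Pass to a subsequence with $\|\varphi_{n+1}-\varphi_n\|<2^{-n}$. By Step 1 choose lifts $\psi_n$ inductively with $\|\psi_{n+1}(x)-\psi_n(x)\|\le2^{-n}(\|x\|+1)$ for all $x$ in a fixed finite basis. Then $\psi_n$ converges on the basis, hence pointwise, and the limit is a UCP lift of $\varphi$. $\square$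

**Lemma 3.** Let $d<\infty$. Suppose that for every $\varepsilon>0$ there are $k$ and a tuple $s$ of self-adjoint $k\times k$ matrices with $W(s)\subseteq\mathcal D_{F^{[d]}}\subseteq(1+\varepsilon)W(s)$. Then $\mathcal S_d$ has the lifting property.

*Proof.* **Step 1: one matrix inequality implies complete positivity, up to $\varepsilon$.** Let $s$ be as in the hypothesis and let $X_1,\dots,X_d\in\mathcal A$ be self-adjoint with $\sum s_j\otimes X_j\le1$. We claim that the unital map $F_j\mapsto X_j/(1+\varepsilon)$ is UCP on $\mathcal S_d$. For $C\in\mathcal D_{F^{[d]}}$ write $C_j=(1+\varepsilon)\psi(s_j)$ with $\psi$ UCP. Applying $\psi\otimes\mathrm{id}$ to $1-\sum s_j\otimes X_j\ge0$ gives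
$$1-\sum_jC_j\otimes\frac{X_j}{1+\varepsilon}\ge0\qquad\text{for all }C\in\mathcal D_{F^{[d]}}. \tag{2}$$
Now let $B_0\otimes1+\sum B_j\otimes F_j\ge0$ with $B_j\in M_n$. By linear independence the $B_j$ are self-adjoint. Averaging over all sign-change automorphisms leaves $B_0\otimes1\ge0$, so $B_0\ge0$. For $\eta>0$ put $C_j=-(B_0+\eta)^{-1/2}B_j(B_0+\eta)^{-1/2}$. Conjugating $(B_0+\eta)\otimes1+\sum B_j\otimes F_j\ge0$ by $(B_0+\eta)^{-1/2}\otimes1$ gives $1-\sum C_j\otimes F_j\ge0$, so $C\in\mathcal D_{F^{[d]}}$. Insert $C$ in (2) and conjugate back: $(B_0+\eta)\otimes1+\sum B_j\otimes X_j/(1+\varepsilon)\ge0$. Let $\eta\to0$.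

**Step 2: repair one inequality in $\mathcal A$.** Let $\varphi:\mathcal S_d\to\mathcal A/\mathcal I$ be UCP, $X_j=\varphi(F_j)$, with self-adjoint lifts $\hat X_j$. Fix $\varepsilon$ and its $s$. Since $s\in W(s)\subseteq\mathcal D_{F^{[d]}}$, we have $1-\sum s_j\otimes F_j\ge0$, hence $1-\sum s_j\otimes X_j\ge0$. So $Y=1-\sum s_j\otimes\hat X_j$ has positive image modulo $M_k(\mathcal I)$, and its negative part $Y_-$ lies in $M_k(\mathcal I)$. With $f_\lambda=(1-e_\lambda)^{1/2}$,
$$1-\sum s_j\otimes f_\lambda\hat X_jf_\lambda\ \ge\ (1\otimes f_\lambda)Y(1\otimes f_\lambda)\ \ge\ -(1\otimes f_\lambda)Y_-(1\otimes f_\lambda)\ \to\ 0,$$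
the first inequality because $f_\lambda^2\le1$, the limit by (1) applied to the entries. So for each $\delta>0$ some $\lambda$ gives $\sum s_j\otimes X_j'\le1$ with $X_j'=f_\lambda\hat X_jf_\lambda/(1+\delta)$.

**Step 3: conclude by closedness.** By Step 1, $F_j\mapsto X'_j/(1+\varepsilon)$ is UCP into $\mathcal A$. It lifts the map $F_j\mapsto X_j/((1+\delta)(1+\varepsilon))$. As $\delta,\varepsilon\to0$ these liftable UCP maps converge to $\varphi$, and Lemma 2 applies. $\square$

**Proposition 4.** $\mathcal S_2$ has the lifting property.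

*Proof.* **Step 1: describe $\mathcal D_{F^{[2]}}$.** With $K=X_1+iX_2$ we have $1-\sigma_1\otimes X_1-\sigma_2\otimes X_2=\begin{pmatrix}1&-K^*\\-K&1\end{pmatrix}$. So $X\in\mathcal D_{F^{[2]}}$ iff $\|K\|\le1$.

**Step 2: inscribe a polygon.** For $k\ge3$ let $\theta_l=2\pi l/k$, $z_l=e^{i\theta_l}$, and $s_1+is_2=\mathrm{diag}(z_1,\dots,z_k)$ with $s_1,s_2$ real. By Step 1, $s\in\mathcal D_{F^{[2]}}$, so $W(s)\subseteq\mathcal D_{F^{[2]}}$. Put $\rho_k=1/\cos(\pi/k)$. Every $\zeta=e^{i\theta}$ is a combination of the $z_l$ with nonnegative coefficients of total sum $\rho_k$. Indeed, if $\theta_l\le\theta\le\theta_{l+1}$, let $P=\theta_{l+1}-\theta$ and $R=\theta-\theta_l$. Then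
$$\zeta=\frac{\sin P}{\sin(P+R)}z_l+\frac{\sin R}{\sin(P+R)}z_{l+1},\qquad\frac{\sin P+\sin R}{\sin(P+R)}=\frac{\cos\frac{P-R}2}{\cos\frac{P+R}2}\le\rho_k .$$
Since $\sum_lz_l=0$, we may add a constant to all $k$ coefficients to make the sum exactly $\rho_k$.

**Step 3: $\mathcal D_{F^{[2]}}\subseteq\rho_kW(s)$.** Let $K$ be a contraction in $M_n$. In a singular value decomposition each singular value is $\cos\phi=\frac12(e^{i\phi}+e^{-i\phi})$, so $K$ is the average of two unitaries. Diagonalize each unitary, and replace each eigenvalue by its combination from Step 2. Collecting terms, $K=\rho_k\sum_lz_lQ_l$ with $Q_l\ge0$ and $\sum Q_l=1$. The map $\psi(x)=\sum_lx_{ll}Q_l$ is UCP, and $\psi(s_1)+i\psi(s_2)=K/\rho_k$. Compare real and imaginary parts.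

**Step 4: conclude.** Given $\varepsilon$, choose $k$ with $\rho_k\le1+\varepsilon$. Since $W(s)$ is convex at each level and contains $0$ (take $\psi$ the normalized trace times $1_n$), $\rho_kW(s)\subseteq(1+\varepsilon)W(s)$. Lemma 3 applies. $\square$

## 3. The statements for three or more unitaries

For $d=3$ the first level of $\mathcal D_{F^{[3]}}$ is the closed unit ball of $\mathbb R^3$, since $(\sum x_jF_j)^2=|x|^2$. It is tempting to replace the polygon by a fine net on the sphere. In Section 4 we see that this stops working, and the theorems below show that no choice of $s$ rescues it.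

**Theorem A.** There are matrix algebras $M_{k_n}$ and a free ultrafilter $\omega$ on $\mathbb N$ such that, with
$$\mathcal A=\prod_nM_{k_n},\qquad\mathcal I=\{(x_n):\lim_{n\to\omega}\mathrm{tr}_{k_n}(x_n^*x_n)=0\}\qquad(\mathrm{tr}=\text{normalized trace}),$$
some UCP map $\mathcal S\to\mathcal A/\mathcal I$ has no UCP lift $\mathcal S\to\mathcal A$. In particular $\mathcal S$ does not have the lifting property.

**Theorem B.** (1) $\mathcal S_d$ has the lifting property if and only if $d\le2$. (2) For $3\le d<\infty$ there is $\varepsilon>0$ such that no $k$ and no tuple $s$ of self-adjoint $k\times k$ matrices satisfy $W(s)\subseteq\mathcal D_{F^{[d]}}\subseteq(1+\varepsilon)W(s)$.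

There is a dual form of the question, which comes from Eric Evert and Benjamin Passer, "Matrix convex sets over the Euclidean ball and polar duals of real free spectrahedra", arXiv:2507.20325 (2025). It needs three notions.

**Definition (dual).** For a finite-dimensional operator system $\mathcal T$, the dual $\mathcal T^d$ is the Banach dual with involution $f^*(t)=\overline{f(t^*)}$, with $M_n(\mathcal T^d)^+$ the set of CP maps $\mathcal T\to M_n$, and with a faithful state as Archimedean order unit. By Choi–Effros it is an operator system. Example: a CP map $\mathbb C^2\to M_n$ is a pair of positive matrices, so $(\mathbb C^2)^d\cong\mathbb C^2$.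

**Definition ($1$-exactness, Kavruk–Paulsen–Todorov–Tomforde).** $\mathcal T$ is $1$-exact if for all $\mathcal A$, $\mathcal I$ the canonical map
$$(\mathcal T\,\hat\otimes_{\min}\mathcal A)/(\mathcal T\,\hat\otimes_{\min}\mathcal I)\to\mathcal T\,\hat\otimes_{\min}(\mathcal A/\mathcal I)$$
is an order isomorphism on the ground level, where the left side has the operator system quotient structure. (Exactness asks for a complete order isomorphism; some authors call $1$-exactness exactness.) Example: for $\mathcal T=\mathbb C^2$ this is the $*$-isomorphism $(\mathcal A\oplus\mathcal A)/(\mathcal I\oplus\mathcal I)\to\mathcal A/\mathcal I\oplus\mathcal A/\mathcal I$, so $\mathbb C^2$ is $1$-exact.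

**Convention (matrix convex sets).** A compact matrix convex set $K$ is associated with the operator system $A(K)$ of continuous matrix affine functions on $K$ (Webster–Winkler); for instance each coordinate $X\mapsto X_j$ is such a function. Under this convention, the operator system associated with $\mathcal D_{F^{[3]}}$ is identified with $\mathcal S^d$.

Theorem 6.6 of Kavruk says that a finite-dimensional operator system $\mathcal T$ has the lifting property if and only if $\mathcal T^d$ is $1$-exact. So Theorem A has this consequence.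

**Corollary.** The operator system $\mathcal S^d$ associated with $\mathcal D_{F^{[3]}}$ is not $1$-exact.

## 4. PPT matrices, and a point of the free spectrahedron out of reach of nets on the sphere

First we rewrite $\mathcal S$. Since $\sigma_2\sigma_j^T\sigma_2=-\sigma_j$ for $j=1,2,3$, conjugating by $1\oplus\sigma_2$ turns $\sigma_j\oplus(-\sigma_j)$ into $\sigma_j\oplus\sigma_j^T$. So we may take
$$\mathcal S=\{x\oplus x^T:x\in M_2\}\subseteq M_2\oplus M_2,\qquad e_{ij}:=E_{ij}\oplus E_{ji},\qquad 1=e_{11}+e_{22}.$$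

**Definition (PPT).** For a unital $C^*$-algebra $B$ and $x=[x_{ij}]\in M_2(B)$ put $x^\Gamma=[x_{ji}]$. Call $x$ PPT if $x\ge0$ and $x^\Gamma\ge0$.

For $B=\mathbb C$ the second condition is automatic, as $x^\Gamma=x^T$. In general $\sum e_{ij}\otimes x_{ij}=x\oplus x^\Gamma$, so this element is positive iff $x$ is PPT. For $B=M_n$ this describes $M_n(\mathcal S)^+$. One consequence will be used at the heart of the proof.

**Lemma 5.** If $\psi:\mathcal S\to A$ is CP into a unital $C^*$-algebra $A$ and $x\in M_2(B)$ is PPT, then $\sum x_{ij}\otimes\psi(e_{ij})\ge0$ in $B\otimes_{\min}A$.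

*Proof.* Let $A\subseteq B(K)$. By Arveson's extension theorem $\psi$ extends to a CP map $M_2\oplus M_2\to B(K)$. Tensor with $\mathrm{id}_B$, which keeps positivity on minimal tensor products, and apply the result to $\sum x_{ij}\otimes e_{ij}\ge0$. The image lies in $B\otimes_{\min}A\subseteq B\otimes_{\min}B(K)$. $\square$

PPT matrices with $x_{11}+x_{22}=1$ are points of $\mathcal D_{F^{[3]}}$ in disguise. Given $x\in M_2(M_n)$ self-adjoint with $x_{11}+x_{22}=1$, write $x=\frac12\big(1+\sum\sigma_j\otimes Y_j\big)$ with $Y_1=x_{12}+x_{21}$, $Y_2=i(x_{12}-x_{21})$, $Y_3=x_{11}-x_{22}$. Then $x\ge0$ says $1+\sum\sigma_j\otimes Y_j\ge0$. And $x^\Gamma\ge0$ says $1+\sum\sigma_j^T\otimes Y_j\ge0$, that is, after conjugation by $\sigma_2$, $1-\sum\sigma_j\otimes Y_j\ge0$. Together these say $\sum F_j\otimes Y_j\preceq1$.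

The polygon argument worked because every point of $\mathcal D_{F^{[2]}}$ came, through unitaries and their spectra, from scalar points $z_l$ and positive weights $Q_l$. Here is a point of $\mathcal D_{F^{[3]}}$ at level $4$ for which this fails.

**Example.** Let $b=\begin{pmatrix}\alpha&c\\c^*&\beta\end{pmatrix}\in M_2(M_4)$ with
$$5\alpha=\mathrm{diag}(4,4,1,1),\quad5\beta=\mathrm{diag}(1,1,4,4),\quad5c=2E_{21}+E_{32}+2E_{43}.$$
Let $f_{i,k}$ ($i=1,2$; $1\le k\le4$) be the basis of $\mathbb C^2\otimes\mathbb C^4$. Then $5b$ couples only $f_{1,k+1}$ with $f_{2,k}$, through $\begin{pmatrix}4&2\\2&1\end{pmatrix},\begin{pmatrix}1&1\\1&1\end{pmatrix},\begin{pmatrix}1&2\\2&4\end{pmatrix}$ for $k=1,2,3$, and has the diagonal entries $4,4$ at $f_{1,1},f_{2,4}$. And $5b^\Gamma$ couples only $f_{1,k}$ with $f_{2,k+1}$, through $\begin{pmatrix}4&2\\2&1\end{pmatrix},\begin{pmatrix}4&1\\1&4\end{pmatrix},\begin{pmatrix}1&2\\2&4\end{pmatrix}$, with the diagonal entries $1,1$ left over. All blocks are positive, so $b$ is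 PPT, and $b_{11}+b_{22}=1$.

We claim that $b$ is not a sum of products $P\otimes Q$ with $P\in M_2^+$, $Q\in M_4^+$. If it were, then after spectral decomposition $b=\sum\xi\xi^*\otimes\eta\eta^*$, a finite sum over nonzero $\xi\in\mathbb C^2$, $\eta\in\mathbb C^4$, and $b^\Gamma=\sum\bar\xi\bar\xi^*\otimes\eta\eta^*$. So $\xi\otimes\eta\perp\ker b$ and $\bar\xi\otimes\eta\perp\ker b^\Gamma$. The kernels contain
$$f_{2,1}-\tfrac12f_{1,2},\quad f_{2,2}-f_{1,3},\quad f_{2,3}-2f_{1,4}\qquad\text{and}\qquad f_{2,2}-\tfrac12f_{1,1},\quad f_{2,4}-2f_{1,3},$$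
respectively. If $\xi_1=0$, then the first three vectors give $\eta_1=\eta_2=\eta_3=0$, and the last one gives $\eta_4=0$, a contradiction. So scale to $\xi=(1,\mu)$. The first three give $\eta_2=2\mu\eta_1$, $\eta_3=2\mu^2\eta_1$, $\eta_4=\mu^3\eta_1$, so $\eta_1\ne0$. The fourth gives $\bar\mu\eta_2=\frac12\eta_1$, i.e. $|\mu|=\frac12$. The fifth gives $\bar\mu\eta_4=2\eta_3$, i.e. $|\mu|^2\mu^2=4\mu^2$, so $|\mu|=2$. This is a contradiction.

Therefore no family of diagonal tuples can serve in Lemma 3 for $d=3$. Suppose that for every $\varepsilon$ the sandwich held with $s$ diagonal, with joint diagonal entries $p_1,\dots,p_k\in\mathbb R^3$. As $s\in\mathcal D_{F^{[3]}}$, its diagonal entries lie in the first level, so $|p_l|\le1$. The point $Y$ that belongs to $b$ would be $(1+\varepsilon)\sum_lp_lQ_l$ with $Q_l\ge0$, $\sum Q_l=1$. So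
$$\tfrac12\Big(1+\tfrac1{1+\varepsilon}\sum_j\sigma_j\otimes Y_j\Big)=\sum_l\tfrac12\big(1+p_l\cdot\sigma\big)\otimes Q_l$$
would be a sum of products of positive matrices, of trace $4$. Such sums of trace $4$ form a compact set, the convex hull of a compact set in finite dimension. Letting $\varepsilon\to0$ would make $b$ such a sum.

The contradiction in the example deserves a second look. In a scalar model with density matrix $\xi\xi^*/|\xi|^2$, the $(1,1)$ entry is $1/(1+|\mu|^2)$. Some kernel vectors force it to be $\frac45$ and others force it to be $\frac15$. The kernel of $b$ is so large that any dilation of $b$ must show both numbers, and its entries cannot commute. The idea of the proof is to put *operators* $v\le w$ in place of $\frac15$ and $\frac45$. Then any dilation is forced to contain a copy of the algebra generated by $v$ and $w$, and we may choose that algebra to be as bad as we like.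

## 5. A PPT matrix built from two operators

Let $D$ be a unital $C^*$-algebra and $v,w\in D$ self-adjoint with $v\le w$ and with $v,1-v,w,1-w$ positive and invertible. In $\mathcal B:=M_4(D)$, with matrix units $\epsilon_{kl}$, put
$$\alpha=\mathrm{diag}(\alpha_1,\dots,\alpha_4)=\mathrm{diag}(w,w,v,v),\quad\beta=1-\alpha,\quad c=\sum_{k=1}^3\epsilon_{k+1,k}\otimes c_k,$$
$$c_1=(w(1-w))^{1/2},\quad c_2=v^{1/2}(1-w)^{1/2},\quad c_3=(v(1-v))^{1/2},\quad b=\begin{pmatrix}\alpha&c\\c^*&\beta\end{pmatrix}\in M_2(\mathcal B).$$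
For $D=\mathbb C$, $v=\frac15$, $w=\frac45$, this is the example of Section 4.

Recall Schur complements: if $x$ is positive and invertible, $\begin{pmatrix}x&y\\y^*&z\end{pmatrix}\ge0$ iff $z-y^*x^{-1}y\ge0$. Call the block *saturated* if $z-y^*x^{-1}y=0$.

**Lemma 6.** $b$ is PPT and $b_{11}+b_{22}=1$. With
$$\mathrm I_k=\begin{pmatrix}\alpha_{k+1}&c_k\\c_k^*&\beta_k\end{pmatrix},\qquad\mathrm{II}_k=\begin{pmatrix}\alpha_k&c_k^*\\c_k&\beta_{k+1}\end{pmatrix}\qquad(k=1,2,3),$$
the blocks $\mathrm I_1,\mathrm I_2,\mathrm I_3,\mathrm{II}_1,\mathrm{II}_3$ are saturated.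

*Proof.* The entry $c_k$ of $c$ sits in row $k+1$, column $k$. So, up to a permutation, $b$ is the direct sum of $\alpha_1$, $\beta_4$ and $\mathrm I_1,\mathrm I_2,\mathrm I_3$. In $b^\Gamma$ the roles of $c$ and $c^*$ are exchanged, so $b^\Gamma$ is the direct sum of $\beta_1$, $\alpha_4$ and $\mathrm{II}_1,\mathrm{II}_2,\mathrm{II}_3$. Now compute.

- $\mathrm I_1$ and $\mathrm{II}_1$ have corners $w$ and $1-w$, and $c_1w^{-1}c_1=1-w$. Saturated.
- $\mathrm I_3$ and $\mathrm{II}_3$ have corners $v$ and $1-v$, and $c_3v^{-1}c_3=1-v$. Saturated.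
- $\mathrm I_2$ has corners $\alpha_3=v$, $\beta_2=1-w$, and $c_2^*v^{-1}c_2=1-w$. Saturated.
- $\mathrm{II}_2$ has corners $\alpha_2=w$, $\beta_3=1-v$, and, since $v\le w$ gives $w^{-1}\le v^{-1}$, $c_2w^{-1}c_2^*=v^{1/2}(w^{-1}-1)v^{1/2}\le v^{1/2}(v^{-1}-1)v^{1/2}=1-v$. Positive.

All the blocks are positive, and $b_{11}+b_{22}=\alpha+\beta=1$. $\square$

## 6. Every dilation reproduces $v$ and $w$

**Lemma 7 (rigidity).** Let $\kappa_0:D\to B(L_0)$ be a unital $*$-representation; write $v,w,c_k,\alpha_k,\beta_k$ also for the images. Let $h=h^*$ and $\gamma$ be operators on a Hilbert space $\mathcal L$ with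
$$\begin{pmatrix}h&\gamma\\\gamma^*&1-h\end{pmatrix}\ge0,\qquad\begin{pmatrix}h&\gamma^*\\\gamma&1-h\end{pmatrix}\ge0. \tag{3}$$
Let $V_1,\dots,V_4:L_0\to\mathcal L$ be isometries with orthogonal ranges such that
$$V_k^*hV_l=\delta_{kl}\,\alpha_k,\qquad V_k^*\gamma V_l=\delta_{k,l+1}\,c_l. \tag{4}$$
Then $hV_3=V_3v$ and $\gamma\gamma^*V_3=V_3\,v^{1/2}(1-w)v^{1/2}$.

*Proof.* **Step 1: saturation produces kernel vectors.** A positive operator $P$ with $\langle P\zeta,\zeta\rangle=0$ satisfies $P\zeta=0$. Let $\mathrm I_k$ be saturated, $\eta\in L_0$, $\xi=\alpha_{k+1}^{-1}c_k\eta$. By (4), the quadratic form of the first matrix in (3) at $(-V_{k+1}\xi,V_k\eta)$ is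
$$\langle\alpha_{k+1}\xi,\xi\rangle-2\,\mathrm{Re}\langle c_k\eta,\xi\rangle+\langle\beta_k\eta,\eta\rangle=\langle(\beta_k-c_k^*\alpha_{k+1}^{-1}c_k)\eta,\eta\rangle=0.$$
So this vector is in the kernel, which gives
$$(\mathrm I_k)\qquad hV_{k+1}\alpha_{k+1}^{-1}c_k=\gamma V_k,\qquad\gamma^*V_{k+1}\alpha_{k+1}^{-1}c_k=(1-h)V_k.$$
Let $\mathrm{II}_k$ be saturated, and $\xi=\alpha_k^{-1}c_k^*\eta$. Since $V_k^*\gamma^*V_{k+1}=c_k^*$, the second matrix at $(-V_k\xi,V_{k+1}\eta)$ has quadratic form $\langle(\beta_{k+1}-c_k\alpha_k^{-1}c_k^*)\eta,\eta\rangle=0$. So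
$$(\mathrm{II}_k)\qquad hV_k\alpha_k^{-1}c_k^*=\gamma^*V_{k+1},\qquad\gamma V_k\alpha_k^{-1}c_k^*=(1-h)V_{k+1}.$$

**Step 2: $k=3$ gives $hV_3=V_3v$.** The second identity of $(\mathrm I_3)$, then the first of $(\mathrm{II}_3)$:
$$(1-h)V_3=\gamma^*V_4v^{-1}c_3=hV_3v^{-1}c_3v^{-1}c_3=hV_3(v^{-1}-1).$$
So $V_3=hV_3v^{-1}$.

**Step 3: $k=1$ gives $hV_2=V_2w$.** The second identity of $(\mathrm{II}_1)$, then the first of $(\mathrm I_1)$:
$$(1-h)V_2=\gamma V_1w^{-1}c_1=hV_2w^{-1}c_1w^{-1}c_1=hV_2(w^{-1}-1).$$
So $V_2=hV_2w^{-1}$.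

**Step 4: $k=2$ makes $\gamma$ connect the two.** The first identity of $(\mathrm I_2)$ and Step 2 give $\gamma V_2=hV_3v^{-1}c_2=V_3c_2$. The second identity and Step 3 give
$$\gamma^*V_3v^{-1/2}(1-w)^{1/2}=(1-h)V_2=V_2(1-w).$$
Cancelling invertible factors, $\gamma^*V_3=V_2(1-w)^{1/2}v^{1/2}=V_2c_2^*$. Hence $\gamma\gamma^*V_3=\gamma V_2c_2^*=V_3c_2c_2^*$, and $c_2c_2^*=v^{1/2}(1-w)v^{1/2}$. $\square$

Step 2 says that $h$ acts on the range of $V_3$ exactly as $v$, and Step 4 that $\gamma\gamma^*$ acts there as an operator from which $v$ lets us recover $w$.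

## 7. $PSL_2(\mathbb Z)$ and two norms of one element

We need an algebra generated by two operators $v\le w$, and an element on which two natural tensor norms disagree. A group generated by an element of order $2$ and an element of order $3$ will do: $v$ encodes the first, $w$ the second.

Let $G=PSL_2(\mathbb Z)$. It is generated by the classes $a$ of $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $t$ of $\begin{pmatrix}0&-1\\1&1\end{pmatrix}$, since $a^{-1}t$ is the class of $\begin{pmatrix}1&1\\0&1\end{pmatrix}$. The first matrix has square $-1$. The second satisfies $x^2=x-1$, so its cube is $-1$. So $a$ has order $2$ and $t$ has order $3$. By Sanov's theorem, $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ generate a free group in $SL_2(\mathbb Z)$. It is torsion free, hence does not contain $-1$ and embeds in $G$. A free group of rank $2$ contains free groups of every finite rank, so $G$ contains a free subgroup $\mathbb F$ with free generators $g_1,\dots,g_5$.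

For $n\ge2$ let $G_n$ be the image of $G$ in $SL_2(\mathbb Z/n)/\{\pm1\}$, and $m_n=|G_n|$. Let $\pi_n:G\to M_{m_n}$ be $G\to G_n$ followed by the left regular representation of $G_n$; its values are real permutation matrices. If $g\ne e$ is the class of $x\ne\pm1$, then $x-1$ and $x+1$ both have a nonzero entry, which stays nonzero mod $n$ for large $n$. So $g$ has nontrivial image in $G_n$ for large $n$, and $\mathrm{tr}(\pi_n(g))\to\delta_{g,e}$. Fix a free ultrafilter $\omega$ and put
$$A=D=\prod_nM_{m_n},\quad I=\{(x_n):\lim_\omega\mathrm{tr}(x_n^*x_n)=0\},\quad E=A/I,\quad u(g)=(\pi_n(g))_n\in A,\quad\dot\lambda(g)=u(g)+I.$$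
$I$ is a closed two-sided ideal, because $\mathrm{tr}$ is a trace and $\mathrm{tr}(x_n^*x_n)\le\|x\|^2$. By Cauchy–Schwarz, $\tau(x+I)=\lim_\omega\mathrm{tr}(x_n)$ is a well-defined tracial state on $E$. It is faithful by the definition of $I$, and $\tau(\dot\lambda(g))=\delta_{g,e}$. So the GNS representation of $C^*(\dot\lambda(G))$ for $\tau$ is faithful. In it the vectors of the $\dot\lambda(g)$ form an orthonormal basis permuted by left multiplication, so it is unitarily equivalent to $\dot\lambda(g)\mapsto\lambda_G(g)$. Hence $C^*(\dot\lambda(G))\cong C^*_\lambda(G)$.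

**Lemma 8.** If $U_1,\dots,U_5$ are contractions in a unital $C^*$-algebra $M$, then $\big\|\sum_iU_i\otimes\dot\lambda(g_i)\big\|_{M\otimes_{\min}E}\le2\sqrt5$.

*Proof.* The minimal tensor product is injective and $\lambda_G|_{\mathbb F}$ is a multiple of $\lambda_{\mathbb F}$. So it suffices to bound $\sum U_i\otimes\lambda(g_i)$ with $\lambda(g_i)$ acting on $\ell^2(\mathbb F)$. Let $q_i$ and $q_{-i}$ be the projections onto the span of the reduced words that begin with $g_i$ and with $g_i^{-1}$. If a word $x$ begins with $g_i^{-1}$, then $g_ix$ does not begin with $g_i$; otherwise it does. So $\lambda(g_i)=q_i\lambda(g_i)+\lambda(g_i)q_{-i}$. Put $R=\sum U_i\otimes q_i\lambda(g_i)$ and $T=\sum U_i\otimes\lambda(g_i)q_{-i}$. The $q_i$ are mutually orthogonal, and so are the $q_{-i}$; hence the cross terms vanish in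
$$R^*R=\sum U_i^*U_i\otimes\lambda(g_i)^*q_i\lambda(g_i)\le5,\qquad TT^*=\sum U_iU_i^*\otimes\lambda(g_i)q_{-i}\lambda(g_i)^*\le5.$$
So $\|R\|,\|T\|\le\sqrt5$, and $\|R+T\|\le2\sqrt5$. $\square$

With $\mathcal B=M_4(D)$, let
$$Q=(\mathcal B\otimes_{\min}A)/(\mathcal B\otimes_{\min}I),\qquad q:\mathcal B\otimes_{\min}A\to Q\ \text{ the quotient map.}$$

**Lemma 9.** $\big\|q\big(\sum_{i=1}^5(1_4\otimes u(g_i))\otimes u(g_i)\big)\big\|\ge5$.

*Proof.* We exhibit a state on $Q$ with value $5$. Let $\Omega_n=m_n^{-1/2}\sum_ke_k\otimes e_k$ and let $\omega_n$ be its vector state on $M_{m_n}\otimes M_{m_n}$. Expanding, $\omega_n(x\otimes y)=\frac1{m_n}\sum_{k,l}x_{lk}y_{lk}=\mathrm{tr}(xy^T)$. Let $\mathrm{pr}_n$ be the $n$-th coordinate map and put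
$$\Phi=\lim_{n\to\omega}(\mathrm{tr}_4\otimes\omega_n)\circ(\mathrm{id}_{M_4}\otimes\mathrm{pr}_n\otimes\mathrm{pr}_n),$$
a state on $\mathcal B\otimes_{\min}A=M_4\otimes D\otimes_{\min}A$. By Cauchy–Schwarz, $|\mathrm{tr}(x_ny_n^T)|\le\|x_n\|\,\mathrm{tr}(y_n^*y_n)^{1/2}$. So $\Phi$ vanishes on elementary tensors from $\mathcal B\odot I$, hence on $\mathcal B\otimes_{\min}I$, and induces a state on $Q$. Its value on the element in question is $\sum_{i=1}^5\lim_\omega\mathrm{tr}(\pi_n(g_i)\pi_n(g_i)^T)=5$, as $\pi_n(g_i)$ is a real unitary. $\square$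

So $\sum_iu(g_i)\otimes\dot\lambda(g_i)$ has norm at most $2\sqrt5<5$ in $D\otimes_{\min}E$, but the corresponding element of $Q$ has norm at least $5$. This gap is what the lifting property would close. Five generators are the fewest for which $m>2\sqrt m$ with $m$ the number of generators.

**The operators $v,w$.** Let $y=(u(t)-u(t)^*)/(i\sqrt3)$. It is self-adjoint. Since $u(t)^3=1$, the spectrum of $u(t)$ lies in $\{1,\zeta,\zeta^2\}$ with $\zeta=e^{2\pi i/3}$, and $y$ takes the values $0,1,-1$ there. So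
$$u(t)=(1-y^2)+\zeta\,\tfrac{y^2+y}2+\zeta^2\,\tfrac{y^2-y}2 .$$
Put
$$v=\tfrac14+\tfrac18u(a),\qquad w=\tfrac34+\tfrac18y.$$
As $u(a)$ is a self-adjoint unitary, $\frac18\le v\le\frac38<\frac58\le w\le\frac78$, so Sections 5 and 6 apply. Moreover $u(a),u(t)\in C^*(1,v,w)$, hence
$$u(g)\in C^*(1,v,w)\qquad\text{for all }g\in G. \tag{5}$$
From now on $b\in M_2(\mathcal B)$ is the matrix of Section 5 for these $v,w$.

## 8. Lifting carries positivity from $M\otimes_{\min}E$ to $Q$

We prove Theorem A. Assume, for contradiction: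

**(L)** For every $N\ge1$, every UCP map $\mathcal S\to M_N(A)/M_N(I)=M_N(E)$ lifts to a UCP map $\mathcal S\to M_N(A)$.

It suffices to refute (L). Indeed $M_N(A)=\prod_nM_{Nm_n}$, and $\mathrm{tr}_{Nm_n}(x_n^*x_n)=\frac1N\sum_{i,j}\mathrm{tr}((x_{ij})_n^*(x_{ij})_n)$ shows that $M_N(I)$ is the corresponding trace ideal. So a UCP map that violates (L) for some $N$ is as in Theorem A with $k_n=Nm_n$ (up to relabeling the index set).

Here is how (L) is used. Let $\varphi:\mathcal S\to M_N(E)$ be CP and $z_{ij}=\varphi(e_{ij})$. Lemma 5 gives $\sum b_{ij}\otimes z_{ij}\ge0$ in $\mathcal B\otimes_{\min}M_N(E)$. With a CP lift, Lemma 5 gives positivity already in $\mathcal B\otimes_{\min}M_N(A)$, hence in the quotient $M_N(Q)$, whose norm is larger. Step 2 encodes "$\varphi$ is CP" as positivity of one element, and Step 3 turns this gain into a UCP map.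

**Step 1: lift CP maps, up to $\varepsilon$.** Let $f$ be the state $f(x\oplus x^T)=\frac12\mathrm{Tr}\,x$, so $f(e_{ij})=\frac12\delta_{ij}$. Let $\varphi:\mathcal S\to M_N(E)$ be CP and $\varepsilon>0$. We claim that $\varphi_\varepsilon=\varphi+\varepsilon f(\cdot)1$ has a CP lift into $M_N(A)$. Since $\varphi_\varepsilon(1)\ge\varepsilon$, the map $\varphi_\varepsilon(1)^{-1/2}\varphi_\varepsilon(\cdot)\varphi_\varepsilon(1)^{-1/2}$ is UCP. By (L) it lifts to a UCP map $\hat\psi$. Choose a positive lift $k$ of $\varphi_\varepsilon(1)$. Then $k^{1/2}$ lifts $\varphi_\varepsilon(1)^{1/2}$, and $k^{1/2}\hat\psi(\cdot)k^{1/2}$ is a CP lift of $\varphi_\varepsilon$.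

**Step 2: a concrete operator system whose positive elements are CP maps on $\mathcal S$.** Let $\Pi$ be the set of all PPT $s=[s_{ij}]\in M_2(M_n)$, $n\ge1$, with $s_{11}+s_{22}=1_n$; write $n(s)$ for this $n$. By Section 4 these are the points of $\mathcal D_{F^{[3]}}$. Put
$$M=\prod_{s\in\Pi}M_{n(s)},\qquad\hat s_{ij}=(s_{ij})_{s\in\Pi}\in M,\qquad\mathcal R=\mathrm{span}\{\hat s_{ij}\}.$$
Then $\hat s_{ij}^*=\hat s_{ji}$ and $\hat s_{11}+\hat s_{22}=1$. The four $\hat s_{ij}$ are linearly independent: the points with $n=1$ are all the $2\times2$ density matrices, and these span $M_2$.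

*Claim.* If $z=\sum\hat s_{ij}\otimes z_{ij}\ge0$ in $M\otimes_{\min}M_N(E)$, then $\varphi_z:\mathcal S\to M_N(E)$, $e_{ij}\mapsto z_{ij}$, is CP.

By Section 4, we must show $\sum x_{ij}\otimes z_{ij}\ge0$ for every PPT $x\in M_2(M_n)$. Replacing $x$ by $x+\epsilon1$ (and letting $\epsilon\to0$ at the end), we may assume that $k=x_{11}+x_{22}$ is invertible. Then $s_{ij}=k^{-1/2}x_{ij}k^{-1/2}$ is PPT with $s_{11}+s_{22}=1$, so $s\in\Pi$. The coordinate map $M\to M_{n(s)}$ is a $*$-homomorphism, so $\sum s_{ij}\otimes z_{ij}\ge0$. Conjugate by $k^{1/2}\otimes1$.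

**Step 3: the UCP map $\Theta$.** Every element of $\mathcal R\odot E$ is uniquely $\sum\hat s_{ij}\otimes z_{ij}$. Define
$$\Theta:\mathcal R\odot E\to Q,\qquad\Theta\Big(\sum\hat s_{ij}\otimes z_{ij}\Big)=q\Big(\sum b_{ij}\otimes\hat z_{ij}\Big),\qquad\hat z_{ij}\in A\text{ any lift of }z_{ij}.$$
Changing a lift by an element of $I$ changes the argument of $q$ by an element of $\mathcal B\otimes_{\min}I$, so $\Theta$ is well defined. It is unital because $b_{11}+b_{22}=1$. Now we show that it is completely positive as a map on $\mathcal R\odot E\subseteq M\otimes_{\min}E$. Identify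
$$M_N(\mathcal R\odot E)=\mathcal R\odot M_N(E)\subseteq M\otimes_{\min}M_N(E),\qquad M_N(Q)=(\mathcal B\otimes_{\min}M_N(A))/(\mathcal B\otimes_{\min}M_N(I)).$$
Let $z=\sum\hat s_{ij}\otimes z_{ij}\ge0$ with $z_{ij}\in M_N(E)$. By Step 2, $\varphi_z$ is CP. By Step 1, $\varphi_z+\varepsilon f(\cdot)1$ has a CP lift $\hat\varphi:\mathcal S\to M_N(A)$; so $\hat\varphi(e_{ij})$ lifts $z_{ij}+\frac\varepsilon2\delta_{ij}$. By Lemmas 5 and 6, $\sum b_{ij}\otimes\hat\varphi(e_{ij})\ge0$ in $\mathcal B\otimes_{\min}M_N(A)$. Passing to $M_N(Q)$ gives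
$$\Theta_N(z)+\tfrac\varepsilon2\,(\text{image of }(b_{11}+b_{22})\otimes1)=\Theta_N(z)+\tfrac\varepsilon2\ge0.$$
Let $\varepsilon\to0$.

**Step 4: dilate $\Theta$.** Represent $Q\subseteq B(L)$ faithfully and unitally. By Arveson's extension theorem, $\Theta$ extends to a UCP map $\tilde\Theta:M\otimes_{\min}E\to B(L)$. By Stinespring, $\tilde\Theta=V^*\pi(\cdot)V$ with a unital $*$-representation $\pi$ on a Hilbert space $\mathcal L$ and an isometry $V:L\to\mathcal L$. The maps
$$\kappa:\mathcal B\to Q,\ \kappa(x)=q(x\otimes1),\qquad j:E\to Q,\ j(\hat z+I)=q(1\otimes\hat z)$$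
are unital $*$-homomorphisms with commuting ranges. By the formula for $\Theta$,
$$V^*\pi(\hat s_{ij}\otimes1)V=\kappa(b_{ij}),\qquad V^*\pi(1\otimes z)V=j(z), \tag{6}$$
the second because $1\otimes z=\hat s_{11}\otimes z+\hat s_{22}\otimes z$ and $b_{11}+b_{22}=1$. As $j$ is multiplicative,
$$\|\pi(1\otimes z)V\xi-Vj(z)\xi\|^2=\langle j(z^*z)\xi,\xi\rangle-2\,\mathrm{Re}\langle j(z)\xi,j(z)\xi\rangle+\|j(z)\xi\|^2=0,$$
so
$$\pi(1\otimes z)V=Vj(z)\qquad(z\in E). \tag{7}$$

## 9. Rigidity turns $5$ into at most $2\sqrt5$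

**Step 5: apply Lemma 7.** The operators $\kappa(\epsilon_{kl}\otimes1)$ are $4\times4$ matrix units on $L$. So $L=\mathbb C^4\otimes L_0$ with $\kappa(\epsilon_{kl}\otimes x)=\epsilon_{kl}\otimes\kappa_0(x)$ for $x\in D$. Since $j(E)$ commutes with these matrix units, $j(z)=1\otimes j_0(z)$. Here $\kappa_0:D\to B(L_0)$ and $j_0:E\to B(L_0)$ are unital $*$-homomorphisms. Put $V_k\eta=V(e_k\otimes\eta)$. The $V_k:L_0\to\mathcal L$ are isometries with orthogonal ranges. Put
$$h=\pi(\hat s_{11}\otimes1),\qquad\gamma=\pi(\hat s_{12}\otimes1).$$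
Each $s\in\Pi$ is PPT, so $[\hat s_{ij}]$ and $[\hat s_{ji}]$ are positive in $M_2(M)$. With $\hat s_{22}=1-\hat s_{11}$ this gives (3). The $(k,l)$ entries of (6) for $b_{11}=\alpha$ and $b_{12}=c$ give (4). Lemma 7 therefore yields, with $p=\hat s_{11}$ and $r=\hat s_{12}\hat s_{12}^*$ in $M$,
$$\pi(p\otimes1)V_3=V_3\kappa_0(v),\qquad\pi(r\otimes1)V_3=V_3\kappa_0\big(v^{1/2}(1-w)v^{1/2}\big). \tag{8}$$

**Step 6: find $\kappa_0(u(g_i))$ inside the compression of $M$.** Let $M_0=C^*(1,p,r)\subseteq M$. By (8), the space $V_3L_0$ is invariant under the self-adjoint operators $\pi(p\otimes1)$ and $\pi(r\otimes1)$, so it reduces $\pi(x\otimes1)$ for all $x\in M_0$. Hence $\chi(x)=V_3^*\pi(x\otimes1)V_3$ is a $*$-homomorphism on $M_0$, and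
$$\pi(x\otimes1)V_3=V_3\chi(x)\qquad(x\in M_0).$$
Its range is a $C^*$-algebra that contains $\kappa_0(v)$, thus also $\kappa_0(v)^{-1/2}$ because $v$ is positive and invertible. It contains $\kappa_0(v^{1/2}(1-w)v^{1/2})$, thus also $\kappa_0(1-w)$ and $\kappa_0(w)$. So it contains $\kappa_0(C^*(1,v,w))$, and, by (5), every $\kappa_0(u(g_i))$. A contraction in the range of $\chi$ is the image of a contraction: if $\chi(x)$ is a contraction, then $x\,g(x^*x)$ with $g(s)=\min(1,s^{-1/2})$ has norm at most $1$ and the same image. So there are contractions $U_1,\dots,U_5\in M_0$ with $\chi(U_i)=\kappa_0(u(g_i))$.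

**Step 7: compare the norms.** By (7) and $j(z)=1\otimes j_0(z)$, we have $\pi(1\otimes z)V_3=V_3j_0(z)$. Therefore
$$V_3^*\,\pi\Big(\sum_iU_i\otimes\dot\lambda(g_i)\Big)V_3=\sum_iV_3^*\pi(U_i\otimes1)V_3\,j_0(\dot\lambda(g_i))=\sum_i\kappa_0(u(g_i))\,j_0(\dot\lambda(g_i)).$$
By Lemma 8 the left side has norm at most $2\sqrt5$. On the other hand
$$q\Big(\sum_i(1_4\otimes u(g_i))\otimes u(g_i)\Big)=\sum_i\kappa(1_4\otimes u(g_i))\,j(\dot\lambda(g_i))=1_4\otimes\sum_i\kappa_0(u(g_i))\,j_0(\dot\lambda(g_i)),$$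
which has norm at least $5$ by Lemma 9. Since $5>2\sqrt5$, this is a contradiction. So (L) fails. This proves Theorem A, and with Theorem 6.6 of Kavruk also the Corollary. $\blacksquare$

## 10. More unitaries, and the failure of every matrix tuple

**Proof of Theorem B(1).** For $d\le2$ these are Propositions 1 and 4, and $d=3$ is Theorem A. Let $d\ge4$, including $d=\infty$. We show that $\mathcal S_3$ would inherit the lifting property from $\mathcal S_d$.

**Step 1: $\mathrm{span}\{1,F_1,F_2,F_3\}\subseteq\mathcal S_d$ is a copy of $\mathcal S_3$.** It suffices that the canonical $*$-homomorphism $M_2\oplus M_2=C^*(F^{[3]})\to C^*(F^{[d]})$ is injective. The element $\zeta=F_1F_2F_3$ satisfies $\zeta^2=-1$, and it equals $i$ on one summand of $M_2\oplus M_2$ and $-i$ on the other. If the homomorphism killed a summand, then the image of $\zeta$ would be a scalar $\pm i$. But $F_4$ anticommutes with three factors, so $F_4\zeta F_4=-\zeta$, which no nonzero scalar satisfies.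

**Step 2: project $\mathcal S_d$ onto $\mathcal S_3$.** Let $\theta$ be the sign-change automorphism with $\theta(F_j)=F_j$ for $j\le3$ and $\theta(F_j)=-F_j$ for $j>3$. Then $\frac12(\mathrm{id}+\theta)$ restricts to a UCP projection of $\mathcal S_d$ onto $\mathcal S_3$.

**Step 3: transfer.** Suppose $\mathcal S_d$ has the lifting property. Compose a UCP map $\mathcal S_3\to\mathcal A/\mathcal I$ with the projection, lift to a UCP map $\mathcal S_d\to\mathcal A$, and restrict to $\mathcal S_3$. This is a UCP lift of the original map. So $\mathcal S_3$ would have the lifting property, contrary to Theorem A. $\blacksquare$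

**Proof of Theorem B(2).** Let $3\le d<\infty$ and suppose that the statement fails. Then for every $\varepsilon>0$ there are $k$ and a tuple $s$ of self-adjoint $k\times k$ matrices with $W(s)\subseteq\mathcal D_{F^{[d]}}\subseteq(1+\varepsilon)W(s)$. This is the hypothesis of Lemma 3, so $\mathcal S_d$ has the lifting property. That contradicts (1). $\blacksquare$

For $d=2$ the polygons of Proposition 4 satisfy exactly this sandwich for every $\varepsilon>0$, so the condition $d\ge3$ in (2) cannot be weakened to $d\ge2$.
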